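# Newton equations on tori: what the fast orbits know about the potential

## 1. Fast particles in a bounded potential

A particle moves on a torus in a bounded, time-periodic potential. At speed $s$ its kinetic energy is $\frac12 s^2$, and for large $s$ this dwarfs the potential. Suppose we are told that every sufficiently fast orbit minimizes the action. Does this restrict the potential? The answer that one would first guess is no: a fast particle hardly feels a bounded potential, so fast orbits should be minimizing whatever the potential is.

Here is the setting. Let $\mathbf T^n=\mathbf R^n/\Gamma$ with $\Gamma$ a lattice, $\mathbf S^1=\mathbf R/\mathbf Z$, let $g$ be a Riemannian metric on $\mathbf T^n$ and $u:\mathbf T^n\times\mathbf S^1\to\mathbf R$ a smooth function. The Newton system is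
$$\nabla_{\dot q}\dot q=-\nabla_q u(q,t),\tag{1}$$
with $\nabla$ and $|\cdot|$ taken from $g$. Its solutions are the extremals of the action $\int L\,dt$ of the Lagrangian $L(q,\dot q,t)=\frac12|\dot q|^2-u(q,t)$. Since $\frac{d}{dt}\frac12|\dot q|^2=-\langle\nabla u,\dot q\rangle$ and $|\nabla u|$ is bounded, the speed grows at most linearly, so every orbit exists for all $t\in\mathbf R$.

**Definition (minimal orbit).** An orbit $q(t)$, $t\in\mathbf R$, is *minimal* (action minimizing) if its lift to $\mathbf R^n$ minimizes $\int_a^bL\,dt$ on every segment $[a,b]$ among all curves in $\mathbf R^n$ with the same endpoints.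

**Definition (total integrability at infinity).** A *neighborhood of infinity* in $T\mathbf T^n\times\mathbf S^1$ is the complement of a compact set. The system (1) is *totally integrable at infinity* if there is a neighborhood of infinity such that every orbit passing through it is minimal.

A neighborhood of infinity contains $\{|\dot q|>R\}$ for some $R$, because a compact set has bounded velocities. Note also that a potential $u=f(t)$ exerts no force, so the most that one can hope to deduce about $u$ is $\nabla_qu\equiv0$. The guess says that we can deduce nothing. Let us test it.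

**Dimension one.** Let $n=1$, $\mathbf T^1=\mathbf R/\mathbf Z$ with the Euclidean metric, and $u=f(x)$. Take an orbit of energy $E=\frac12\dot x^2+f(x)>\max f$, moving to the right, say. Put
$$S(x,t)=\int_0^x\sqrt{2(E-f(r))}\,dr-Et .$$
Then $S_t+\frac12S_x^2+f=0$. So along any curve
$$L-\tfrac{d}{dt}S=\tfrac12\dot x^2-f-S_t-S_x\dot x=\tfrac12(\dot x-S_x)^2\ge0,$$
with equality along our orbit. Integrating, every curve with the same endpoints has action at least $S(\text{end})-S(\text{start})$, which is the action of our orbit. The orbit is minimal. If $|\dot x|>\sqrt{2(\max f-\min f)}$ at some moment, then $E>\max f$. So the system is totally integrable at infinity for *every* $f$, and in dimension one the guess passes this test.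

**A potential of one variable in dimension two.** Let $\mathbf T^2=\mathbf R^2/\mathbf Z^2$, Euclidean, $u=f(x_1)$ with $f$ nonconstant. Let $a$ be a minimum point of $f$ and $b$ a maximum point. The curve $q(t)=(a,st)$ is an orbit, of speed $s$ as large as we please. Its action on $[0,T]$ is $\frac12s^2T-f(a)T$. Compare it with the curve that has the same second coordinate, while the first coordinate goes linearly from $a$ to $b$ in time $1$, rests at $b$ for time $T-2$, and returns in time $1$. Since $f\ge f(a)$, its action is at most
$$\tfrac12s^2T+(b-a)^2-2f(a)-(T-2)f(b).$$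
The difference with the orbit is at most $(b-a)^2-(T-2)(f(b)-f(a))$, which is negative for large $T$. So there are arbitrarily fast orbits that are not minimal: the guess fails for every nonconstant $f$. The orbits that betray $f$ are fast *along* the level lines of $u$ and slow *across* them.

**A moving wave.** Let $u=f(x_1-mt)$ with $m\in\mathbf Z$. In the coordinate $y_1=x_1-mt$ one has $\frac12\dot y_1^2=\frac12\dot x_1^2-\frac{d}{dt}(mx_1-\frac12m^2t)$. So the action changes only by a term that depends on the endpoints, and the potential becomes $f(y_1)$. The orbits $(a+mt,\,st)$ are therefore not minimal, for every $s$. Again they are fast along $e_2$ with bounded velocity across.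

**Two frequencies.** Let $u=\cos2\pi x_1\cos2\pi x_2=\frac12\cos2\pi p+\frac12\cos2\pi r$ with $p=x_1+x_2$, $r=x_1-x_2$. Since $|\dot q|^2=\frac12(\dot p^2+\dot r^2)$, the Lagrangian splits as
$$L=\big(\tfrac14\dot p^2-\tfrac12\cos2\pi p\big)+\big(\tfrac14\dot r^2-\tfrac12\cos2\pi r\big).$$
Take $p\equiv\frac12$ and $r$ any fast solution. Changing $p$ alone, we replace the action $\frac12T$ of the first bracket by at most $2\cdot\frac1{16}+2\cdot\frac12-\frac12(T-2)=\frac{17}8-\frac T2$ (from $\frac12$ to $0$ in time $1$, rest, return), which is smaller when $T>\frac{17}8$. So these orbits, fast along $(1,-1)$, are not minimal. In contrast, the mean of $u$ over $x_2$ is zero for every $x_1$, so motion along $e_2$ sees nothing on average. The direction has to be chosen orthogonal to a frequency of $u$, here $(1,1)$.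

The tests suggest that the guess must be reversed as soon as $n\ge2$. Theorem A below says so: for $n=2$, and indeed for $n\geq 2$, total integrability at infinity forces $\nabla_qu\equiv0$. In the examples the motions along and across separated. For a general $u(q,t)$ they do not, there is no conserved energy, and we cannot write down a single orbit. That is the difficulty to be overcome.

## 2. Stable orbits, resonant directions, and the theorems

Minimality is a global condition. We shall only use its infinitesimal version.

**Definition (stable orbit).** An orbit $q$ is *stable* if for every smooth compactly supported field $\xi$ along its lift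
$$Q_q(\xi)=\int_{\mathbf R}\Big(|\nabla_t\xi|^2-\langle R(\xi,\dot q)\dot q,\xi\rangle-\mathrm{Hess}\,u(\xi,\xi)\Big)dt\ \ge0.\tag{2}$$

This is the second variation of the action. Indeed, let $q(t,\sigma)$ be a variation of $q$ with $\partial_\sigma q=\xi$ at $\sigma=0$, fixed outside a compact set of times, and put $A=\nabla_\sigma\partial_\sigma q$. Differentiating $L$ twice in $\sigma$ at $\sigma=0$, and interchanging $\nabla_\sigma$ and $\nabla_t$ at the cost of a curvature term, we get
$$|\nabla_t\xi|^2-\langle R(\xi,\dot q)\dot q,\xi\rangle+\langle\nabla_tA,\dot q\rangle-\mathrm{Hess}\,u(\xi,\xi)-\langle\nabla u,A\rangle .$$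
The two terms with $A$ integrate to $-\int\langle A,\nabla_t\dot q+\nabla u\rangle dt=0$ by (1) and compact support. Hence a minimal orbit is stable. (By Jacobi's theorem an orbit without conjugate points is also stable.)

The converse of "minimal implies stable" fails. On $\mathbf R^2/\mathbf Z^2$ let $u=f(x_1)$ with $f(x)=(1-\cos2\pi x)^2$. The minimum $a=0$ has $f''(0)=0$, because $f(x)=4\pi^4x^4+\dots$ near $0$. Along the orbit $(0,st)$ we have $\mathrm{Hess}\,u=0$, so $Q(\xi)=\int|\dot\xi|^2dt\ge0$ and the orbit is stable, although Section 1 shows that it is not minimal. If instead $f''(a)>0$, then $\xi=\eta e_1$ gives $\int(\dot\eta^2-f''(a)\eta^2)dt<0$ for a wide bump $\eta$, and $(a,st)$ is not stable.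

**Theorem A.** Let $n\ge2$, let $g$ be any Riemannian metric on $\mathbf T^n$, and $u\in C^\infty(\mathbf T^n\times\mathbf S^1)$. The following are equivalent:

1. the system is totally integrable at infinity;
2. all orbits through some neighborhood of infinity are stable;
3. $g$ is flat and $\nabla_qu\equiv0$;
4. all orbits are minimal.

In particular, for $n=2$, (1) implies $\nabla_qu\equiv0$.

For the second theorem let $\mathbf T^n=\mathbf R^n/\Gamma$ carry the Euclidean metric, let
$$\Gamma^*=\{k\in\mathbf R^n:\ k\cdot\gamma\in\mathbf Z\ \ \forall\gamma\in\Gamma\},\qquad u(q,t)=\sum_{\kappa\in\Gamma^*}u_\kappa(t)e^{2\pi i\kappa\cdot q}.$$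
A nonzero $k\in\Gamma^*$ is *primitive* if $k/m\notin\Gamma^*$ for all integers $m\ge2$. Then $\Gamma^*\cap\mathbf Rk=\mathbf Zk$.

**Definition (admissible direction).** Let $k\in\Gamma^*$ be primitive. A vector $w\in k^\perp$ is *admissible* if for $\kappa\in\Gamma^*$: $\ \kappa\cdot w=0\iff\kappa\in\mathbf Zk$.

For $\Gamma=\mathbf Z^2$ and $k=(1,1)$, the vector $w=(1,-1)$ is admissible: $\kappa_1-\kappa_2=0$ exactly when $\kappa\in\mathbf Zk$. For $\Gamma=\mathbf Z^3$ and $k=(0,0,1)$, the vector $(1,\sqrt2,0)$ is admissible, while $(1,0,0)$ is not, since $(0,1,0)$ is orthogonal to it.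

Admissible $w$ exist when $n\ge2$. If $\kappa\in\Gamma^*\setminus\mathbf Zk$, then $\kappa\notin\mathbf Rk$ by primitivity, so the linear form $w\mapsto\kappa\cdot w$ is not identically zero on $k^\perp$ and its kernel there is a proper subspace. Countably many proper subspaces do not cover $k^\perp$. Admissible vectors are nonzero, because $0$ is orthogonal to all of $\Gamma^*$. If $n=2$, then $k^\perp$ is a line, its only proper subspace is $0$, and every $w\in k^\perp\setminus0$ is admissible.

**Theorem B.** Let $n\ge2$, $\mathbf T^n=\mathbf R^n/\Gamma$ Euclidean, $k\in\Gamma^*$ primitive, $w\in k^\perp$ admissible. Suppose that there are sequences $s_j\to+\infty$, $\Lambda_j\to+\infty$ such that every orbit with $\dot q(0)=s_jw+\lambda k$, $|\lambda|\le\Lambda_j$ ($q(0)$ arbitrary) is stable. Then $u_{mk}(t)\equiv0$ for all integers $m\ne0$.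

**Proposition C.** Let $\mathbf T^n=\mathbf R^n/\Gamma$ be Euclidean, $n\ge1$, $k\in\Gamma^*\setminus0$, $\hat k=k/|k|$, $m\in\mathbf Z$, $f\in C^\infty(\mathbf R/\mathbf Z)$ nonconstant, $u(q,t)=f(k\cdot q-mt)$. Every orbit which at some moment satisfies $|\hat k\cdot\dot q-m/|k||>\sqrt{2(\max f-\min f)}$ is minimal.

Proposition C measures how sharp Theorem B is. We return to it in Section 8.

## 3. Jacobi equations without two zeros, and the Riccati equation

This section is pure ordinary differential equations. Its purpose is to convert nonnegativity of a quadratic form into a bounded solution of a Riccati equation.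

**Lemma 1.** Let $K:\mathbf R\to\mathbf R$ be continuous with $|K|\le C^2$, $C>0$, and suppose that
$$\int_{\mathbf R}(\dot\eta^2-K\eta^2)\,dt\ge0\qquad\text{for all }\eta\in C_c^\infty(\mathbf R).\tag{3}$$
Then:

(i) no nontrivial solution of $\ddot y+Ky=0$ has two zeros;

(ii) for $t_0\in\mathbf R$ and $T>0$ there is exactly one solution $y_T$ with $y_T(t_0)=1$, $y_T(t_0+T)=0$, and the limit $\omega(t_0)=\lim_{T\to\infty}\dot y_T(t_0)$ exists and is finite;

(iii) $\omega$ is $C^1$ on $\mathbf R$, satisfies $\dot\omega+\omega^2+K=0$, and $|\omega|\le C$.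

For $K=0$ one finds $y_T=1-(t-t_0)/T$ and $\omega=0$. For $K=-1$ one finds $y_T=\sinh(t_0+T-t)/\sinh T$, so $\dot y_T(t_0)=-\coth T$ and $\omega=-1$.

**Step 1: no two zeros.** We use that a function realizing the minimum of the form must solve the equation. Suppose that $y\not\equiv0$ is a solution with $y(a)=y(b)=0$, $a<b$. Let $\tilde y$ be $y$ on $[a,b]$ and $0$ elsewhere. It is a compactly supported $H^1$ function, and integration by parts gives
$$\int(\dot{\tilde y}^2-K\tilde y^2)dt=[y\dot y]_a^b-\int_a^by(\ddot y+Ky)\,dt=0 .$$
By density (3) holds for compactly supported $H^1$ functions, so $\tilde y$ is a minimizer of the form. For $\eta\in C_c^\infty$ the nonnegative function $\varepsilon\mapsto\int\big((\dot{\tilde y}+\varepsilon\dot\eta)^2-K(\tilde y+\varepsilon\eta)^2\big)dt$ vanishes at $\varepsilon=0$, so its derivative there is zero: $\int(\dot{\tilde y}\dot\eta-K\tilde y\eta)dt=0$. Thus $\tilde y$ is a weak solution on $\mathbf R$, hence a classical one. It vanishes on an interval, so $\tilde y\equiv0$, and then $y\equiv0$, a contradiction. This proves (i).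

**Step 2: the limit exists.** We show that $\dot y_T(t_0)$ is increasing in $T$ and bounded above. Let $c,s$ be the solutions with $(c,\dot c)(t_0)=(1,0)$ and $(s,\dot s)(t_0)=(0,1)$. By (i), $s(t_0+T)\ne0$, so $y_T$ exists, is unique, and
$$y_T=c+\dot y_T(t_0)\,s,\qquad \dot y_T(t_0)=-\frac{c(t_0+T)}{s(t_0+T)}.\tag{4}$$
By (i) its only zero is $t_0+T$, so $y_T>0$ on $(-\infty,t_0+T)$.

*Monotonicity.* Let $T<T'$. The solution $y_{T'}-y_T$ vanishes at $t_0$, and it equals $y_{T'}(t_0+T)>0$ at $t_0+T$. It is nontrivial, so $t_0$ is its only zero. It is positive to the right of $t_0$, and its derivative at $t_0$ is not zero, so $\dot y_{T'}(t_0)>\dot y_T(t_0)$.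

*Upper bound.* Let $y_-$ be the solution with $y_-(t_0-1)=0$, $y_-(t_0)=1$, which exists by the same argument. Then $y_--y_T$ vanishes at $t_0$ only, and at $t_0-1$ it equals $-y_T(t_0-1)<0$. So it passes from negative to positive at $t_0$, and $\dot y_T(t_0)<\dot y_-(t_0)$, a bound independent of $T$. This proves (ii).

**Step 3: Riccati equation.** We show that $\omega$ is the logarithmic derivative of one positive solution. Put $y_\infty=c+\omega(t_0)s=\lim_{T\to\infty}y_T$. For each $t$ we have $y_T(t)>0$ once $t_0+T>t$, so $y_\infty\ge0$ on $\mathbf R$. At a zero of $y_\infty$ the derivative would vanish too, and $y_\infty$ would be trivial, contrary to $y_\infty(t_0)=1$. So $y_\infty>0$ everywhere. Now move the base time to $t_1$. The solution that equals $1$ at $t_1$ and vanishes at $t_0+T$ (with $t_0+T>t_1$) is $y_T/y_T(t_1)$. Letting $T\to\infty$ gives $\omega(t_1)=\dot y_\infty(t_1)/y_\infty(t_1)$. So $\omega=\dot y_\infty/y_\infty$ on $\mathbf R$, which is $C^1$, and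
$$\dot\omega=\frac{\ddot y_\infty}{y_\infty}-\omega^2=-K-\omega^2.$$

**Step 4: the bound.** From $\dot\omega\le C^2-\omega^2$: if $\omega(t_1)<-C$, then $\omega$ decreases for $t\ge t_1$, stays below $\omega(t_1)$, and there $\dot\omega\le-\delta\omega^2$ with $\delta=1-C^2/\omega(t_1)^2>0$, so it reaches $-\infty$ in finite forward time. If $\omega(t_1)>C$, then in the reversed time $\omega$ increases at a rate at least $\omega^2-C^2\ge\delta\omega^2$ and reaches $+\infty$ in finite backward time. But $\omega$ is defined on all of $\mathbf R$. Hence $|\omega|\le C$. $\square$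

## 4. Hopf's integral over velocity space, and the hole in it

Consider a one-dimensional time-periodic system
$$\ddot\theta=-V_\theta(\theta,t),\qquad V\in C^\infty(\mathbf R/\mathbf Z\times\mathbf R/\mathbf Z).\tag{5}$$
An orbit is stable if
$$\int_{\mathbf R}\big(\dot\eta^2-V_{\theta\theta}(\theta(t),t)\eta^2\big)dt\ge0\qquad\forall\eta\in C_c^\infty(\mathbf R),\tag{6}$$
which is (3) with $K(t)=V_{\theta\theta}(\theta(t),t)$. Take $C>0$ with $C^2\ge\max|V_{\theta\theta}|$; it serves all orbits. Let
$$M=\mathbf R/\mathbf Z\times\mathbf R\times\mathbf R/\mathbf Z\ni z=(\theta,v,t),\qquad d\mu=d\theta\,dv\,dt,$$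
and let $\Phi_\tau$ be the flow of $X=v\partial_\theta-V_\theta\partial_v+\partial_t$. It is complete and, since $X$ is divergence free, preserves $\mu$. Let $U\subset M$ be the set of points whose orbit is stable. It is invariant, and it is closed because for fixed $\eta$ the integral (6), with time counted from the point $z$, depends continuously on $z$. For $z\in U$ let $\omega(z)$ be the value from Lemma 1 at $z$ on its orbit, and put $\omega=0$ off $U$. By (4), $\dot y_T(t_0)$ is continuous in $z\in U$ for each $T$, so its limit $\omega$ is Borel. Also $|\omega|\le C$, and along orbits in $U$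
$$\dot\omega+\omega^2+V_{\theta\theta}=0.\tag{7}$$

**Lemma 2 (Hopf's inequality with a cutoff).** Let $\psi\in C_c^1(\mathbf R)$ be such that $(\theta,v,t)\in U$ whenever $\psi(v)\ne0$. Then
$$\int_M\psi(v)^2\omega^2\,d\mu\le4\max|V_\theta|^2\int_{\mathbf R}\psi'(v)^2dv.\tag{8}$$

**Proof.** The purpose is to integrate (7) over $M$ against $\psi^2$, so that the first derivative drops out up to the error caused by $\psi$. Put $F=\psi(v)^2\omega$. On orbits in $U$, $F$ is $C^1$ in time with derivative
$$XF=-2\psi\psi'V_\theta\,\omega-\psi^2\omega^2-\psi^2V_{\theta\theta},\tag{9}$$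
by (7) and $\dot v=-V_\theta$. On orbits off $U$ we have $\psi(v)=0$ throughout, so $F\equiv0$ and (9) holds with both sides zero. The function $XF$ is bounded, Borel and compactly supported. By invariance of $\mu$ and Fubini,
$$0=\int(F\circ\Phi_1-F)\,d\mu=\int_0^1\!\!\int(XF)\circ\Phi_\tau\,d\mu\,d\tau=\int XF\,d\mu .$$
Since $\psi$ depends on $v$ only and $V_\theta$ is periodic in $\theta$, $\int\psi^2V_{\theta\theta}\,d\mu=0$. What remains of (9), with Cauchy–Schwarz and $\int d\theta\,dt=1$, is
$$\int\psi^2\omega^2d\mu=-2\int\psi\psi'V_\theta\,\omega\,d\mu\le2\max|V_\theta|\Big(\int\psi^2\omega^2d\mu\Big)^{1/2}\Big(\int\psi'^2dv\Big)^{1/2}.$$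
This gives (8). $\square$

**The direct attempt.** A sensible first plan is to apply such an integral to the fast orbits alone. Let us see in dimension one where it stops. If we know only that $U\supset\{|v|>R\}$, then $\psi$ has to vanish on the hole $|v|\le R$. Let $\psi=1$ at $v=\pm R'$ with $R'>R$. The outer descent of $\psi$ can be made so slow that it costs nothing in the limit, but the inner ascent costs, by Cauchy–Schwarz, $\int_R^{R'}\psi'^2dv\ge1/(R'-R)$ on each side. The right side of (8) does not tend to zero, and we learn a bound for $\int_{|v|>R'}\omega^2d\mu$, not its vanishing.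

No sharper estimate could help here. Let $V=f(\theta)$ be independent of time. By Section 1, orbits of energy above $\max f$ are minimal, hence stable. Along such an orbit $\dot\theta$ is a solution of $\ddot y+f''(\theta)y=0$ without zeros, and by reduction of order
$$y_T(t)=\frac{\dot\theta(t)}{\dot\theta(t_0)}\cdot\frac{\int_t^{t_0+T}\dot\theta^{-2}dr}{\int_{t_0}^{t_0+T}\dot\theta^{-2}dr},\qquad
\dot y_T(t_0)=\frac{\ddot\theta(t_0)}{\dot\theta(t_0)}-\frac{\dot\theta(t_0)^{-2}}{\int_{t_0}^{t_0+T}\dot\theta^{-2}dr}\ \longrightarrow\ \frac{\ddot\theta(t_0)}{\dot\theta(t_0)}.$$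
So $\omega=-f'(\theta)/v$, and for large $R'$ we get $\int_{|v|>R'}\omega^2d\mu=\frac2{R'}\int_0^1f'^2d\theta$. This is positive for every nonconstant $f$.

In a two-dimensional velocity space an inequality of the type (8) would meet the same obstacle: if a radial $\psi$ vanishes for $|v|\le R$ and equals $1$ at $|v|=R'$, then $1\le(\int_R^{R'}\psi'^2r\,dr)^{1/2}(\int_R^{R'}dr/r)^{1/2}$, so $\int|\nabla\psi|^2dv\ge2\pi/\ln(R'/R)>0$. As it stands, the argument gives a bound and no rigidity.

If there is no hole, however, (8) is decisive.

**Lemma 3 (one-dimensional Hopf lemma).** If every solution of (5) satisfies (6), then $V_\theta\equiv0$.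

**Proof.** Now $U=M$, and (8) holds for every $\psi\in C_c^1(\mathbf R)$. Take $\psi(v)=\chi(v/R)$ with $\chi\in C_c^1$, $0\le\chi\le1$, $\chi=1$ on $[-1,1]$. Then $\int\psi'^2dv=R^{-1}\int\chi'^2dv\to0$ as $R\to\infty$, so $\int_M\omega^2d\mu=0$ and $\omega=0$ almost everywhere.

To pass from $\omega$ to $V$, let $N=\{\omega\ne0\}$, a null set. By invariance of $\mu$ and Fubini, for almost every $z$ we have $\omega(\Phi_\tau z)=0$ for almost every $\tau$, hence for all $\tau$, since $\omega$ is continuous along orbits. Then (7) gives $V_{\theta\theta}=0$ at $z$. By continuity $V_{\theta\theta}\equiv0$. So $V_\theta$ is constant in $\theta$ and, by periodicity, has mean zero in $\theta$. Hence $V_\theta\equiv0$. $\square$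

## 5. Averaging along a resonant direction

On the Euclidean torus with $n\ge2$, look at velocities $sw+\lambda k$ with $w\perp k$. As $s\to\infty$ they leave every compact set, for *every* value of $\lambda$, including $\lambda=0$. In the direction $w$ the particle runs so fast that it only feels the average of $u$ along $w$. This average contains only the frequencies $\kappa$ orthogonal to $w$, that is $\kappa\in\mathbf Zk$ if $w$ is admissible, so it is a function of $k\cdot q$ and $t$. The slow variable $\theta=k\cdot q$ should therefore follow a one-dimensional system (5), with initial velocity $\lambda|k|^2$ that we may prescribe freely. If stability survives the limit, then all orbits of the limit system are stable: there is no hole, and Lemma 3 applies.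

In the example $u=\cos2\pi x_1\cos2\pi x_2$ with $k=(1,1)$, $w=(1,-1)$, the averaged potential is $\frac12\cos2\pi\theta$, with $\theta=p=x_1+x_2$, and $\ddot p=2\pi\sin2\pi p$, which is (5) with $V=\cos2\pi\theta=|k|^2\cdot\frac12\cos2\pi\theta$.

Fix $k,w$ as in Theorem B. For $F\in C^\infty(\mathbf T^n\times\mathbf S^1)$ with Fourier coefficients $F_\kappa(t)$ put
$$\overline F(q,t)=\sum_{m\in\mathbf Z}F_{mk}(t)e^{2\pi imk\cdot q}.$$

**Lemma 4 (averaging).** Let $s_j\to\infty$ and $q_j(t)=s_jtw+z_j(t)$ on $[-T,T]$, with $z_j$ bounded in $C^1[-T,T]$ uniformly in $j$. Let $h\in C^1[-T,T]$. Then $\int_a^b(F-\overline F)(q_j(t),t)\,h(t)\,dt\to0$ uniformly in $a,b\in[-T,T]$.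

**Proof.** The aim is to reduce to one oscillating exponential. Since $F$ is smooth, its Fourier series in $q$ converges absolutely and uniformly in $t$. Given $\varepsilon>0$, all but finitely many modes together contribute at most $2T\varepsilon\max|h|$. So it suffices to treat one mode $F_\kappa(t)e^{2\pi i\kappa\cdot q}$ with $\kappa\notin\mathbf Zk$. By admissibility $\kappa\cdot w\ne0$. The integral is
$$\int_a^be^{i\nu_jt}H_j(t)\,dt,\qquad\nu_j=2\pi s_j\,\kappa\cdot w,\quad H_j=F_\kappa\,e^{2\pi i\kappa\cdot z_j}\,h,$$
with $H_j$ bounded in $C^1[-T,T]$ uniformly in $j$. One integration by parts bounds it by $|\nu_j|^{-1}\big(2\max|H_j|+2T\max|H_j'|\big)=O(1/s_j)$, uniformly in $a,b$. $\square$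

We now prove Theorem B.

**Step 1: the averaged system.** We compute the averages that will appear. Let
$$\bar u(\theta,t)=\sum_{m\in\mathbf Z}u_{mk}(t)e^{2\pi im\theta},\qquad V=|k|^2\bar u .$$
These are real, because $u$ is, and smooth, because the coefficients of $u$ and of its $t$-derivatives decay rapidly. The coefficient of $k\cdot\nabla u$ at $\kappa=mk$ is $2\pi i(k\cdot mk)u_{mk}=|k|^2\,2\pi im\,u_{mk}$. The coefficient of $\mathrm{Hess}\,u(\hat k,\hat k)$ there is $-4\pi^2(\hat k\cdot mk)^2u_{mk}=-|k|^2\,4\pi^2m^2u_{mk}$. Hence
$$\overline{k\cdot\nabla u}(q,t)=V_\theta(k\cdot q,t),\qquad\overline{\mathrm{Hess}\,u(\hat k,\hat k)}(q,t)=V_{\theta\theta}(k\cdot q,t).\tag{10}$$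

**Step 2: compactness.** We extract a limit of the slow motion. Fix arbitrary $q_0\in\mathbf R^n$, $\lambda\in\mathbf R$, and let $q_j$ be the lifted orbit with $q_j(0)=q_0$, $\dot q_j(0)=s_jw+\lambda k$. It is stable as soon as $\Lambda_j\ge|\lambda|$. Write $q_j=s_jtw+z_j$. Then
$$z_j(0)=q_0,\qquad\dot z_j(0)=\lambda k,\qquad\ddot z_j=-\nabla u(q_j,t),$$
and the last is bounded uniformly in $j$. So $z_j$ is bounded in $C^2[-T,T]$ for every $T$. By Arzelà–Ascoli and a diagonal argument, a subsequence satisfies $z_j\to z$ in $C^1$ on compact sets.

**Step 3: the limit solves the averaged equation.** Put $\theta_j=k\cdot q_j$. Since $k\cdot w=0$, $\theta_j=k\cdot z_j\to\theta:=k\cdot z$ in $C^1$ on compact sets. Integrating $k\cdot\ddot q_j$,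
$$\dot\theta_j(t)=\lambda|k|^2-\int_0^t(k\cdot\nabla u)(q_j,\tau)\,d\tau .$$
By Lemma 4 with $F=k\cdot\nabla u$ and $h=1$, we may replace $k\cdot\nabla u$ by its average with an error tending to $0$. By (10) this average is $V_\theta(\theta_j,\tau)$, which converges uniformly on compact sets to $V_\theta(\theta,\tau)$. Hence
$$\dot\theta(t)=\lambda|k|^2-\int_0^tV_\theta(\theta(\tau),\tau)\,d\tau .$$
So $\theta$ is the solution of (5) with $\theta(0)=k\cdot q_0$, $\dot\theta(0)=\lambda|k|^2$. All solutions of (5) are defined at $t=0$. Since $q_0$ and $\lambda$ are arbitrary, *every* solution of (5) arises.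

**Step 4: stability passes to the limit.** Let $\eta\in C_c^\infty(\mathbf R)$ and apply (2) along $q_j$ to $\xi=\eta\hat k$. The metric is Euclidean, so $R=0$ and $|\nabla_t\xi|^2=\dot\eta^2$:
$$\int\big(\dot\eta^2-\mathrm{Hess}\,u(\hat k,\hat k)(q_j,t)\,\eta^2\big)dt\ge0 .$$
By Lemma 4 with $F=\mathrm{Hess}\,u(\hat k,\hat k)$, $h=\eta^2$ and $[-T,T]\supset\operatorname{supp}\eta$, by (10), and by $\theta_j\to\theta$, the left side converges to $\int(\dot\eta^2-V_{\theta\theta}(\theta,t)\eta^2)dt$, which is therefore $\ge0$. So (6) holds along every solution of (5).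

**Step 5: conclusion.** By Lemma 3, $V_\theta\equiv0$. The Fourier coefficients of $V_\theta$ are $|k|^2\,2\pi im\,u_{mk}(t)$, so $u_{mk}\equiv0$ for all $m\ne0$. $\square$

## 6. Stability at high speed makes the metric flat

We turn to Theorem A. The implications (4)⇒(1)⇒(2) are clear: if all orbits are minimal, any neighborhood of infinity will do, and minimal orbits are stable. The main implication is (2)⇒(3). In this section we assume (2) and prove that $g$ is flat, so that Theorem B becomes applicable.

**Step 1: fast orbits, slowed down, become geodesics.** Let $c$ be a unit speed geodesic of $g$ with $c(0)=x$, $c'(0)=v$. Let $q_s$ be the orbit with $q_s(0)=x$, $\dot q_s(0)=sv$. It is stable for $s$ large. Put $c_s(\tau)=q_s(\tau/s)$. Then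
$$\nabla_{c_s'}c_s'=-s^{-2}\nabla u(c_s,\tau/s),\qquad c_s(0)=x,\quad c_s'(0)=v .$$
With $\varepsilon=1/s$ the right side is $-\varepsilon^2\nabla u(c_s,\varepsilon\tau)$, smooth in $\varepsilon$ down to $\varepsilon=0$, where the equation is that of geodesics. So $c_s\to c$ in $C^1$ on compact sets.

**Step 2: the index form of every geodesic is nonnegative.** Let $Y:\mathbf R\to\mathbf R^n$ be smooth with compact support, regarded, through the global coordinates of $\mathbf R^n$, as a field along each lifted $c_s$. Apply (2) along $q_s$ to $\xi(t)=Y(st)$. Here $\nabla_t\xi=s\nabla_\tau Y$, $\dot q_s=sc_s'$, $dt=d\tau/s$, so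
$$0\le\frac1sQ_{q_s}(\xi)=\int\Big(|\nabla_\tau Y|^2-\langle R(Y,c_s')c_s',Y\rangle-s^{-2}\mathrm{Hess}\,u(Y,Y)\Big)d\tau .$$
In coordinates $\nabla_\tau Y$ involves only $Y'$, $Y$, $c_s$ and $c_s'$, so everything converges uniformly on $\operatorname{supp}Y$. Letting $s\to\infty$,
$$\int\Big(|\nabla_\tau Y|^2-\langle R(Y,c')c',Y\rangle\Big)d\tau\ge0\tag{11}$$
for all compactly supported $Y$ along $c$.

**Step 3: no conjugate points.** Suppose that a nontrivial Jacobi field $J$ along $c$ vanishes at $a<b$. We repeat Step 1 of Lemma 1. In a parallel orthonormal frame (11) is the form $\int(|Y'|^2-\langle\mathcal R(\tau)Y,Y\rangle)d\tau$ with $\mathcal R$ symmetric, and it is $\ge0$ on compactly supported $H^1$ fields by density. Extending $J|_{[a,b]}$ by zero gives a field on which it is $0$: a minimizer, hence a weak and so a classical solution of the Jacobi equation. It vanishes on an interval, so it is zero, a contradiction. Thus $g$ has no conjugate points.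

**Step 4: flatness.** A Riemannian metric without conjugate points on a torus is flat: by E. Hopf (Proc. Nat. Acad. Sci. USA 34 (1948)) for $n=2$, and by Burago–Ivanov (Geom. Funct. Anal. 4 (1994)) for $n\ge3$. We use the second as a black box. For $n=2$, the case of the problem, the proof is short with Lemma 1 at hand, so here it is.

Let $K$ be the Gauss curvature and $N$ a parallel unit normal field along $c$. With $Y=\eta N$, (11) becomes (3) for the function $\tau\mapsto K(c(\tau))$. So Lemma 1 gives a function $\omega$ on the unit tangent bundle. As before, it is Borel, bounded, and $C^1$ along the geodesic flow $\phi_\tau$, with $\dot\omega+\omega^2+K=0$. The flow preserves the Liouville measure $\ell$, which is finite. Hence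
$$0=\int(\omega\circ\phi_1-\omega)\,d\ell=\int_0^1\!\!\int\dot\omega\circ\phi_\tau\,d\ell\,d\tau=-\int\omega^2d\ell-\int K\,d\ell .$$
By Gauss–Bonnet $\int K\,d\ell=2\pi\int_{\mathbf T^2}K\,dA=4\pi^2\chi(\mathbf T^2)=0$. So $\omega=0$ almost everywhere. As at the end of the proof of Lemma 3, $\omega=0$ along almost every geodesic, so $K=0$ almost everywhere, and $K\equiv0$ by continuity. Here phase space is compact, and the Gauss–Bonnet theorem plays the role that periodicity of $V_\theta$ played in Lemma 2.

**Step 5: normal form.** We want a Euclidean torus in the sense of Theorem B. The universal cover with the lifted complete flat metric is isometric to Euclidean $\mathbf R^n$, and the deck group $G\cong\mathbf Z^n$ acts by isometries. Let $\varphi\in G$, $\varphi(x)=Ax+b$. For $\psi\in G$, since $G$ is abelian,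
$$|\varphi(\psi x)-\psi x|=|\psi(\varphi x)-\psi x|=|\varphi(x)-x| .$$
So the displacement $|\varphi(x)-x|=|(A-I)x+b|$ is $G$-invariant, hence bounded, because $G$ is cocompact. A bounded affine map is constant, so $A=I$. Thus $G$ consists of translations. It acts properly discontinuously and cocompactly, so the translation vectors form a lattice $\Gamma'$, and $(\mathbf T^n,g)$ is isometric to the Euclidean torus $\mathbf R^n/\Gamma'$.

An isometry carries orbits to orbits, stable ones to stable ones, neighborhoods of infinity to neighborhoods of infinity, and respects $\nabla_qu\equiv0$. So from now on $(\mathbf T^n,g)=\mathbf R^n/\Gamma$ is Euclidean.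

## 7. Killing the Fourier modes one resonance at a time

**Step 1: (2)⇒(3), the potential.** We feed every frequency to Theorem B. Let $R$ be such that all orbits passing through $\{|\dot q|>R\}$ are stable. Let $k\in\Gamma^*$ be primitive and choose an admissible $w\in k^\perp\setminus0$; this is where $n\ge2$ is used. Since $w\perp k$,
$$|sw+\lambda k|\ge s|w|\qquad\text{for all }\lambda\in\mathbf R .$$
So all orbits with $\dot q(0)=sw+\lambda k$, $\lambda\in\mathbf R$, are stable once $s|w|>R$, and the hypothesis of Theorem B holds for any sequences $\Lambda_j\to\infty$ and $s_j\to\infty$ with $s_j|w|>R$. Hence $u_{mk}\equiv0$ for all $m\ne0$. Every nonzero element of $\Gamma^*$ is an integer multiple of a primitive one, so $u_\kappa\equiv0$ for all $\kappa\ne0$. That is, $u(q,t)=u_0(t)$ and $\nabla_qu\equiv0$.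

**Step 2: (3)⇒(4).** We close the circle. Let $g$ be flat and $\nabla_qu\equiv0$. By the normal form of Section 6, Step 5, which used only flatness, $L=\frac12|\dot q|^2-f(t)$ on Euclidean $\mathbf R^n$. The orbits are affine lines. For any curve on $[a,b]$, Cauchy–Schwarz gives
$$\int_a^b\tfrac12|\dot q|^2dt\ge\frac{|q(b)-q(a)|^2}{2(b-a)},$$
with equality for affine lines, and $\int_a^bf\,dt$ does not depend on the curve. So all orbits are minimal. This proves Theorem A. $\square$

For $n=2$, (1)⇒(3) answers the question of Section 1: total integrability at infinity forces $\nabla_qu\equiv0$ (and $g$ flat).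

## 8. Velocity strips: the role of $\Lambda_j\to\infty$

We prove Proposition C by the calibration of Section 1, and then read off what it says about Theorem B.

**Step 1: the case $m=0$.** We exhibit a function $S$ with $L-\frac{d}{dt}S\ge0$, with equality along the given orbit. Put $x=\hat k\cdot q$, so $u=f(|k|x)$. The component $p_\perp$ of $\dot q$ orthogonal to $k$ is constant, and $E=\frac12\dot x^2+f(|k|x)$ is conserved. If $|\dot x|>\sqrt{2(\max f-\min f)}$ at some moment, then $E>\max f-\min f+f(|k|x)\ge\max f$, so $\dot x$ never vanishes. Let $\sigma=\operatorname{sign}\dot x$ and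
$$S(q,t)=\sigma\int_0^{\hat k\cdot q}\sqrt{2(E-f(|k|r))}\,dr+p_\perp\cdot q-\big(E+\tfrac12|p_\perp|^2\big)t ,$$
a smooth function on $\mathbf R^n\times\mathbf R$. Here $\nabla S=\sigma\sqrt{2(E-f)}\,\hat k+p_\perp$, so $\frac12|\nabla S|^2=E-f+\frac12|p_\perp|^2$ and
$$S_t+\tfrac12|\nabla S|^2+f(k\cdot q)=0 .$$
Hence along any curve $L-\frac{d}{dt}S=\frac12|\dot q|^2-f-S_t-\nabla S\cdot\dot q=\frac12|\dot q-\nabla S|^2\ge0$. Along our orbit $\dot q=\nabla S$ and equality holds. So the orbit is minimal.

**Step 2: general $m$.** We pass to a moving frame. Put $c=m/|k|$ and $y=q-ct\hat k$. Then $k\cdot y=k\cdot q-mt$, and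
$$\tfrac12|\dot y|^2=\tfrac12|\dot q|^2-\tfrac{d}{dt}\big(c\,\hat k\cdot q-\tfrac12c^2t\big).$$
So the Lagrangian $\frac12|\dot y|^2-f(k\cdot y)$ differs from $L$ by a total derivative, and minimizers correspond. Moreover $\hat k\cdot\dot y=\hat k\cdot\dot q-m/|k|$. Step 1, which takes place entirely on the universal cover, applies to $y$. $\square$

Thus minimality outside a single strip of velocities does not force triviality. For $n=1$ the strip $|\hat k\cdot\dot q-m/|k||\le\sqrt{2(\max f-\min f)}$ is a bounded interval, so these systems are totally integrable at infinity with $\nabla_qu\not\equiv0$: the statement of the problem is false for $n=1$. For $n\ge2$ the strip is unbounded. By Theorem A, since $\nabla_qu\not\equiv0$, every neighborhood of infinity is then crossed by an orbit that is not stable, and by Proposition C such an orbit never leaves the strip.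

The condition $\Lambda_j\to\infty$ in Theorem B cannot be weakened to $\Lambda_j\ge\Lambda$ for a fixed $\Lambda$. Let $k$ be primitive, and choose $m$ with
$$\frac m{|k|}>\Lambda|k|+\sqrt{2(\max f-\min f)} .$$
An orbit with $\dot q(0)=sw+\lambda k$, $|\lambda|\le\Lambda$, has $\hat k\cdot\dot q(0)=\lambda|k|$, so $|\hat k\cdot\dot q(0)-m/|k||\ge m/|k|-\Lambda|k|>\sqrt{2(\max f-\min f)}$. By Proposition C all these orbits are minimal, hence stable, for every $s$. Yet $u=f(k\cdot q-mt)$ has $u_{lk}(t)=f_le^{-2\pi ilmt}$, where $f_l$ are the Fourier coefficients of $f$, and some $f_l$ with $l\ne0$ is not zero, since $f$ is not constant. In terms of the proof: with a window of fixed width, the limit system of Section 5 inherits stability only for the initial velocities $|\dot\theta(0)|\le\Lambda|k|^2$ at time $0$, and Lemma 3 needs all of them.
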